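# Cups, saddles and flat points: one Finsler surface in two normed spaces

## 1. A cup and a saddle in Euclidean space

Take the paraboloid and the saddle in Euclidean $\mathbb R^3$,
$$F_1(x)=\big(x,\tfrac12(x_1^2+x_2^2)\big),\qquad F_2(x)=\big(x,\tfrac12(x_1^2-x_2^2)\big),\qquad x\in\mathbb R^2 .$$
Could a neighborhood of the origin on the first be carried isometrically to a neighborhood of the origin on the second, origin to origin? Gauss says no: the curvatures at the origin are $1$ and $-1$. Let us see this by bare hands, without curvature.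

Write $L_i(x,v)=\frac12|d(F_i)_x(v)|^2$ for half the squared length of a tangent vector, so that
$$L_1(x,v)=\tfrac12|v|^2+\tfrac12(x_1v_1+x_2v_2)^2,\qquad L_2(x,v)=\tfrac12|v|^2+\tfrac12(x_1v_1-x_2v_2)^2 .$$
An isometry is a change of variables $x\mapsto\tilde x(x)$ with $\tilde x(0)=0$ and $L_1(x,v)=L_2(\tilde x,\tilde v)$, $\tilde v=d\tilde x_x(v)$. At $x=0$ this says that $d\tilde x_0$ is orthogonal. The paraboloid is invariant under rotations and reflections about its axis, so we may precompose with $(d\tilde x_0)^{-1}$ and assume $d\tilde x_0=\mathrm{id}$: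
$$\tilde x=x+\tfrac12Q(x,x)+\tfrac16R(x,x,x)+O(|x|^4),\qquad \tilde v=v+Q(x,v)+\tfrac12R(x,x,v)+O(|x|^3),$$
with $Q,R$ symmetric and multilinear.

*First order in $x$.* We get $0=v\cdot Q(x,v)$. So the trilinear form $T(x,v,w)=Q(x,v)\cdot w$ is symmetric in its first two slots and antisymmetric in its last two. Alternating the two rules,
$$T(x,v,w)=-T(x,w,v)=-T(w,x,v)=T(w,v,x)=T(v,w,x)=-T(v,x,w)=-T(x,v,w).$$
Hence $Q=0$.

*Second order in $x$.* We get $(x_1v_1+x_2v_2)^2=(x_1v_1-x_2v_2)^2+v\cdot R(x,x,v)$, that is, $v\cdot R(x,x,v)=4x_1x_2v_1v_2$. Let $r_0,r_1,r_2,r_3$ be the vectors $R_{111},R_{112},R_{122},R_{222}$. The coefficients of $x_1^2$, $2x_1x_2$, $x_2^2$ are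
$$v\cdot(r_0v_1+r_1v_2)=0,\qquad v\cdot(r_1v_1+r_2v_2)=2v_1v_2,\qquad v\cdot(r_2v_1+r_3v_2)=0 .$$
The first at $v=e_2$ gives $r_1\cdot e_2=0$. The third at $v=e_1$ gives $r_2\cdot e_1=0$. But the coefficient of $v_1v_2$ in the second says $r_1\cdot e_2+r_2\cdot e_1=2$. Contradiction.

The computation used only how long tangent vectors are and a change of variables. So one can ask what survives if the Euclidean norm of the ambient space is replaced by another norm, and if the two surfaces are allowed to lie in two *different* normed spaces.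

## 2. Finsler surfaces, normed spaces, and the three types

**Definition (norms).** A (possibly non-symmetric) norm on a finite-dimensional real vector space $V$ is a function $\Phi:V\to\mathbb R_+$ that is positively homogeneous, satisfies the triangle inequality and is positive outside $0$. We do not require $\Phi(-v)=\Phi(v)$. It is a **Banach–Minkowski norm** if it is $C^\infty$ outside $0$ and the second derivatives of $\Phi^2$ are positive definite outside $0$. A Banach–Minkowski space is a finite-dimensional space with such a norm.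

*Example.* On $\mathbb R^n$ let $\Phi(w)=|w|+\beta(w)$, where $\beta$ is a linear form of Euclidean norm less than $1$. Homogeneity, positivity, the triangle inequality and smoothness are clear. Further,
$$\tfrac12 d^2(\Phi^2)_w(a,a)=\big(d\Phi_w(a)\big)^2+\Phi(w)\,d^2\Phi_w(a,a),\qquad d^2\Phi_w=d^2|\cdot|_w .$$
The last form is nonnegative with kernel $\mathbb Rw$. So if the sum vanishes, then $a=\lambda w$ and $d\Phi_w(a)=\lambda\Phi(w)=0$, whence $a=0$. This is a Banach–Minkowski norm, and it is not symmetric if $\beta\ne0$.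

**Definition (Finsler surfaces).** A Finsler manifold is a smooth manifold $M$ with a continuous function $\varphi:TM\to\mathbb R_+$, smooth on $TM\setminus0$, whose restriction to every $T_xM$ is a Banach–Minkowski norm. An isometric embedding $f:M\to(V,\Phi)$ is a smooth embedding with $\Phi(df(v))=\varphi(v)$ for all $v\in TM$. We say that $\varphi$ is **Riemannian on** an open set $U$ if $\varphi^2|_{T_qM}$ is a quadratic form for all $q\in U$, and we let $\mathcal R\subset M$ be the open set of points having a neighborhood on which $\varphi$ is Riemannian.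

**Definition (second fundamental form).** Let $f:M^2\to V^3$ be a smooth embedding, $p\in M$, and $\ell:V\to\mathbb R$ a nonzero linear functional with kernel $df(T_pM)$ (a *conormal*). Then $\ell\circ f$ has a critical point at $p$, so its Hessian is a well-defined quadratic form on $T_pM$. This is the second fundamental form. It is determined up to a nonzero factor, so its **type** is well defined: definite, non-degenerate indefinite, or degenerate.

*Examples.* For a graph $(x,u(x))$ with $du(0)=0$ it is the Hessian of $u$ at $0$. So $\frac12|x|^2$ gives the definite type, $\frac12(x_1^2-x_2^2)$ the indefinite type, and $\frac12x_1^2$ and $0$ both give the degenerate type. Note that rank $1$ and rank $0$ are not distinguished. They could not be: a flat Euclidean domain embeds isometrically both in a plane (rank $0$) and, at least when it is small, in a round cylinder by $(s,z)\mapsto(\cos s,\sin s,z)$ (rank $1$).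

The following question is posed, in general as an open question, in Sergei Ivanov, "Monochromatic Finsler surfaces and a local ellipsoid characterization", arXiv:1702.03340 (2017). *If $f_i:M\to V_i$, $i=1,2$, are smooth isometric embeddings of a two-dimensional Finsler manifold into 3-dimensional Banach–Minkowski spaces and $p\in M$, are the second fundamental forms of $f_1$, $f_2$ at $p$ always of the same type?* The wording there lists the types as "definite, semi-definite, or degenerate". In line with the Euclidean case, where by the Theorema Egregium the sign of the curvature decides, we read the middle word as "non-degenerate indefinite".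

**Theorem 1.** Let $(M^2,\varphi)$ be a Finsler surface, $f_i:M\to(V_i^3,\Phi_i)$, $i=1,2$, smooth isometric embeddings into Banach–Minkowski spaces, and $p\in M$. Then the second fundamental forms of $f_1,f_2$ at $p$ are both definite, or both non-degenerate indefinite, or both degenerate.

So the answer is yes. There is also a rigidity statement.

**Theorem 2.** In the same setting let $M$ be connected, let the second fundamental form of $f_1$ be definite at every point, and suppose $\varphi$ is Riemannian on no nonempty open subset of $M$. Then $f_2=A\circ f_1+c$ with $A:V_1\to V_2$ a linear isomorphism, $c\in V_2$, and $\Phi_2(Aw)=\Phi_1(w)$ for every $w$ tangent to $f_1(M)$.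

To state the extension to saddle surfaces, denote by $h_1,h_2$ the second fundamental forms at $q$, as symmetric bilinear forms on $T_qM$. When $h_2$ is non-degenerate, let $S=S_q$ be the operator on $T_qM$ with
$$h_1(x,v)=h_2(Sx,v),\qquad\text{so}\qquad \det h_1=\det S\,\det h_2,$$
and put $\operatorname{disc}S=(\operatorname{tr}S)^2-4\det S$. The operator $S$ is $h_2$-self-adjoint. Rescaling $h_1,h_2$ multiplies $S$ by a nonzero constant, which does not affect the signs of $\det S$ and $\operatorname{disc}S$, nor whether $S$ is scalar, nor whether its eigenvalues are real.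

**Theorem 3.** Let $M$ be connected, $f_1,f_2$ as in Theorem 1, let the second fundamental form of $f_1$ be non-degenerate everywhere, and suppose $\varphi$ is Riemannian on no nonempty open set. Assume that for every $q\in M$ the operator $S_q$ has real eigenvalues. Then the conclusion of Theorem 2 holds.

(By Theorem 1, $h_2$ is then non-degenerate everywhere, so $S_q$ makes sense.) All arguments below are local until Section 10, and none uses injectivity of $f_i$.

## 3. The metric to second order in a graph chart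

**Momenta.** Fix $p\in M$ and put $E=T_pM$, $L=\frac12\varphi^2$, $L_0=L|_E$. For $0\ne v\in E$ let
$$\pi_v=dL_0(v)\in E^* .$$
In the Euclidean case $\pi_v(n)=v\cdot n$. Since $L_0$ is $2$-homogeneous, Euler's identities give $\pi_{\lambda v}=\lambda\pi_v$ for $\lambda>0$, $\pi_v(v)=2L_0(v)>0$ and $\pi_v(n)=d^2L_0(v)(v,n)$. The form $d^2L_0(v)$ is positive definite.

**Graph charts.** Let $f:M\to(V,\Phi)$ be an isometric embedding, $H=\frac12\Phi^2$. Choose $\varepsilon\in V\setminus df(E)$ and write $V=df(E)\oplus\mathbb R\varepsilon$, identifying $df(E)$ with $E$. After a translation $f(p)=0$. The projection of $f$ to $E$ along $\varepsilon$ has differential $\mathrm{id}$ at $p$, so it is a chart $x$ near $p$, and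
$$f=x+u(x)\,\varepsilon,\qquad u(0)=0,\quad du(0)=0 .$$
Let $h(\cdot,\cdot)$ and $t(\cdot,\cdot,\cdot)$ be the second and third derivatives of $u$ at $0$. Then $h$ is the second fundamental form for the conormal $\ell$ with $\ell(\varepsilon)=1$. Put
$$B(v)=dH_v(\varepsilon),\qquad C(v)=d^2H_v(\varepsilon,\varepsilon)>0\qquad(0\ne v\in E).$$
Since $L(x,v)=H(v+du_x(v)\varepsilon)$ and $du_x(v)=h(x,v)+\frac12t(x,x,v)+O(|x|^3)$, Taylor's formula for $H$ at $v$ gives
$$L(x,v)=L_0(v)+B(v)h(x,v)+\tfrac12\big[B(v)t(x,x,v)+C(v)h(x,v)^2\big]+O(|x|^3),\tag{1}$$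
uniformly for $v$ in compact subsets of $E\setminus0$.

**Shears.** We are free to replace $\varepsilon$ by $\varepsilon-k$ with $k\in E$. This keeps $\ell$ and $h(\cdot,\cdot)$, changes $B(v)$ to $B(v)-\pi_v(k)$, and changes the graph chart to $x+u(x)k$, because $x+u\varepsilon=(x+uk)+u(\varepsilon-k)$. The quantities $t$ and $C$ may change; (1) holds with the new data.

**Comparing two embeddings.** For $f_1,f_2$ use graph charts $x,\tilde x$ and indices $1,2$. Both charts have differential $\mathrm{id}$ at $p$, so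
$$\tilde x=x+\tfrac12Q(x,x)+\tfrac16R(x,x,x)+O(|x|^4),\qquad \tilde v=v+Q(x,v)+\tfrac12R(x,x,v)+O(|x|^3),$$
and $L_1(x,v)=L_2(\tilde x,\tilde v)$, where $L_i$ is $L$ in the respective chart. Since $L_0(\tilde v)=L_0(v)+\pi_v(Q(x,v))+O(|x|^2)$, the first-order terms in $x$ give
$$B_1(v)h_1(x,v)-B_2(v)h_2(x,v)=\pi_v(Q(x,v)).\tag{2}$$
If it happens that $B_2\equiv0$ and $Q=0$, then $L_2(\tilde x,\tilde v)=L_0(v)+\frac12\pi_v(R(x,x,v))+\frac12C_2(v)h_2(x,v)^2+O(|x|^3)$, and the second-order terms give
$$B_1(v)t_1(x,x,v)+C_1(v)h_1(x,v)^2=C_2(v)h_2(x,v)^2+\pi_v(R(x,x,v)).\tag{3}$$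
Given a basis $e_1,e_2$ of $E$, we write $r_0,r_1,r_2,r_3\in E$ for $R_{111},R_{112},R_{122},R_{222}$. The coefficients of $x_1^2$, $2x_1x_2$, $x_2^2$ in $R(x,x,v)$ are $r_0v_1+r_1v_2$, $r_1v_1+r_2v_2$, $r_2v_1+r_3v_2$.

## 4. The function $B$: an obstruction, and the Riemannian case where it disappears

The sensible first plan is to repeat Section 1: get $Q=0$ from first order, then play with $r_0,\dots,r_3$ at second order. In Section 1 both functions $B_i$ were zero. Here they are not, and in general no choice of $\varepsilon$ makes them zero.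

*Example.* Let $V=\mathbb R^3$, $\Phi(w)=|w|+bw_3$ with $0<|b|<1$, and let $f$ be a graph $(x,u(x))$ with $u(0)=0$, $du(0)=0$. With $\varepsilon=e_3$ we have, for $v$ in the plane $E=\{w_3=0\}$,
$$L_0(v)=\tfrac12|v|^2,\qquad B(v)=\Phi(v)\,d\Phi_v(e_3)=b|v| ,\qquad C(v)=b^2+|v|\cdot\tfrac1{|v|}=1+b^2.$$
A shear changes $B$ to $b|v|-v\cdot k$. Its values at $v$ and $-v$ add up to $2b|v|\neq0$, so it is never identically zero. Moreover $Q$ need not vanish. Describe this same $f$ once with $\varepsilon_1=e_3$ and once with $\varepsilon_2=e_3-k$. Then $\tilde x=x+u(x)k$ and $Q(x,v)=h(x,v)k$, which indeed satisfies (2): $(B_1-B_2)h(x,v)=(v\cdot k)h(x,v)$.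

This is where the first plan stops: equation (2) contains two unknown functions $B_1,B_2$ and does not by itself say $Q=0$. When can $B$ be sheared away? One case where it can is worth doing at once, because it shows which quantity ought to be intrinsic. (It is not used later.)

**Proposition 4.** Let $\varphi$ be Riemannian near $p$, $g=\varphi^2$ with Gauss curvature $K$, and let $f$ be an isometric embedding of $M$ into a 3-dimensional Banach–Minkowski space. Then $K(p)\det g_p=c\det h$ for some $c>0$. If $h\ne0$, then after a suitable shear $B\equiv0$ and $C\equiv c$. In particular Theorem 1 holds at points of $\mathcal R$.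

*Proof.* For small $x$ the function $L(x,\cdot)$ is a quadratic form. Replacing $x$ by $\sigma x$ in (1) and letting $\sigma\to0$, we see that $B(v)h(x,v)$ and $B(v)t(x,x,v)+C(v)h(x,v)^2$ are quadratic forms in $v$ for each $x$, being limits of quadratic forms.

Let $h\neq0$ and pick $x$ with $\xi=h(x,\cdot)\ne0$. The quadratic form $B\xi$ vanishes on the line $\ker\xi$, so $B\xi=\xi\eta$ with $\eta$ linear, and $B=\eta$ first off $\ker\xi$, then everywhere by continuity. Since $L_0=\frac12g_p$, we have $\eta(v)=g_p(v,k)=\pi_v(k)$ for some $k$, and a shear makes $B=0$. Now $C\xi^2$ is a quadratic form vanishing on $\ker\xi$, so $C\xi^2=\xi\eta'$ with $\eta'$ linear, and by continuity $C\xi=\eta'$. So $\eta'$ vanishes on $\ker\xi$, i.e. $\eta'=c\,\xi$, and $C\equiv c>0$. Thus (1) says $g_{ij}(x)=g_{ij}(0)+c\,h_{ik}h_{jl}x^kx^l+O(|x|^3)$, and the textbook formula for $K$ at a point where the first derivatives of $g_{ij}$ vanish gives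
$$K\det g=-\tfrac12\big(\partial_2^2g_{11}+\partial_1^2g_{22}-2\partial_1\partial_2g_{12}\big)=-\tfrac12\big(4c\,h_{12}^2-2c(h_{11}h_{22}+h_{12}^2)\big)=c\det h .$$

Let $h=0$. If $t\ne0$, then $t(x,x,\cdot)\neq0$ for some $x$ (polarize). Since $B\,t(x,x,\cdot)$ is a quadratic form, the same argument shows that $B$ is linear, and a shear makes $B=0$. In all cases $g=g(0)+O(|x|^3)$, so $K=0=\det h$ and any $c>0$ will do.

Finally, if $p\in\mathcal R$, both $\det h_i$ have the sign of $K(p)$, and the sign of $\det h$ determines the type. $\square$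

So in the Riemannian case $C\det h$ is intrinsic, once $\varepsilon$ is chosen with $B=0$. In general no curvature is at hand. The way past the obstruction is to turn (2) around. It is an identity for *all* $v$ with a fixed bilinear $Q$, and $h_1(x,v)$, $h_2(x,v)$ vanish at particular $v$. We shall see that when $S$ has real eigenvalues and is not scalar, (2) *forces* $B_1$ and $B_2$ to be of the form $\pi_v(k_i)$. The disagreement of the two second fundamental forms makes the obstruction removable.

## 5. What a vanishing momentum says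

Here are five facts about the fixed norm on $E$. In the Euclidean case $\pi_v(n)=v\cdot n$ vanishes exactly on the two rays orthogonal to $n$; the first lemma keeps half of this.

**Lemma 5.** If $n\neq0$, then $\{v\ne0:\pi_v(n)=0\}$ is contained in the union of two rays. In particular, if $\pi_v(n)=0$ for a dense set of $v$, or on three distinct rays, then $n=0$.

*Proof.* $\pi_n(n)>0$ and $\pi_{-n}(n)=-\pi_{-n}(-n)<0$, so no such $v$ lies on $\mathbb Rn$. Let $v,w$ be two such vectors on the same side of $\mathbb Rn$, and scale $w$ by a positive factor so that $w=v+\tau n$. The function $s\mapsto L_0(v+sn)$ is strictly convex, as the line avoids $0$. Its derivative $\pi_{v+sn}(n)$ vanishes at $s=0$ and $s=\tau$. So $\tau=0$: there is at most one ray on each side. $\square$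

**Lemma 6.** If $e,w$ is a basis of $E$ and $\pi_{e+\tau w}(n)=O(\tau^2)$ as $\tau\to0$, then $n=0$.

*Proof.* At $\tau=0$ we get $d^2L_0(e)(e,n)=\pi_e(n)=0$, and the $\tau$-derivative at $0$ gives $d^2L_0(e)(w,n)=0$. So $d^2L_0(e)(n,\cdot)=0$, and $n=0$ by positive definiteness. $\square$

**Lemma 7.** Let $s_1,s_2$ be linearly independent quadratic forms on $E$ without a common zero $v\ne0$, let $a,b\in E$, and suppose $\pi_v\big(a\,s_1(v)+b\,s_2(v)\big)=0$ for all $v\ne0$. Then $a=b=0$.

*Proof.* Let $W=as_1+bs_2$. Suppose $a,b$ are independent. Then $W(v)\ne0$ for $v\neq0$. Since $\pi_v(v)>0=\pi_v(W(v))$, the vector $W(v)$ is not parallel to $v$. So $\det(v,W(v))$ is continuous and nonvanishing on the connected set $E\setminus0$. But $W(-v)=W(v)$, so this function is odd, a contradiction. Suppose $a,b$ are dependent and not both $0$. Then $W=n\,s$ with $n\ne0$ and $s\not\equiv0$ a quadratic form, so $\pi_v(n)=0$ on the dense set $\{s\ne0\}$, contradicting Lemma 5. $\square$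

The next lemma replaces the "Levi-Civita" swap of Section 1.

**Lemma 8.** If $Q:E\times E\to E$ is symmetric bilinear and $\pi_v(Q(x,v))=0$ for all $x$ and all $v\ne0$, then $Q=0$.

*Proof.* The cubic form $\det(v,Q(v,v))$ in two variables has a zero $v_0\ne0$, so $Q(v_0,v_0)=\mu v_0$. From $0=\pi_{v_0}(\mu v_0)=2\mu L_0(v_0)$ we get $\mu=0$. So the linear map $Q(v_0,\cdot)$ kills $v_0$ and has rank at most $1$: $Q(v_0,w)=\nu(w)n$ with a linear form $\nu$. The hypothesis with $x=v_0$ gives $\nu(w)\pi_w(n)=0$ for all $w\ne0$. If $\nu\ne0$, then $\pi_w(n)=0$ on a dense set and $n=0$. Hence $Q(v_0,\cdot)=0$ in any case, and $Q(x,v)=\nu'(x)\nu'(v)n'$ with a linear form $\nu'\neq0$ vanishing at $v_0$. Again $\pi_v(n')=0$ on a dense set, so $n'=0$. $\square$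

**Lemma 9.** Let $h$ be a non-degenerate symmetric bilinear form on $E$, $Q$ symmetric bilinear $E$-valued, $D$ a function on $E\setminus0$, and $D(v)h(x,v)=\pi_v(Q(x,v))$ for all $x$ and all $v\ne0$. Then $Q=\kappa h$ for some $\kappa\in E$, and $D(v)=\pi_v(\kappa)$.

*Proof.* Let $Q_{ij}=Q(e_i,e_j)$. If $h$ is definite, take a basis with $h(x,v)=\pm(x_1v_1+x_2v_2)$. Setting $x=e_1$ and $x=e_2$,
$$\pm Dv_1=\pi_v(Q_{11}v_1+Q_{12}v_2),\qquad \pm Dv_2=\pi_v(Q_{12}v_1+Q_{22}v_2).$$
Multiply by $v_2$ and $v_1$ and subtract: $\pi_v\big((Q_{11}-Q_{22})v_1v_2+Q_{12}(v_2^2-v_1^2)\big)=0$. By Lemma 7, $Q_{12}=0$ and $Q_{11}=Q_{22}$.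

If $h$ is indefinite, take a basis with $h(x,v)=x_1v_2+x_2v_1$. Then
$$Dv_2=\pi_v(Q_{11}v_1+Q_{12}v_2),\qquad Dv_1=\pi_v(Q_{12}v_1+Q_{22}v_2).$$
Multiply by $v_1$ and $v_2$ and subtract: $\pi_v(Q_{11}v_1^2-Q_{22}v_2^2)=0$, so $Q_{11}=Q_{22}=0$ by Lemma 7.

In both cases $Q=\kappa h$. Then $(D(v)-\pi_v(\kappa))h(x,v)=0$ for all $x$. For given $v\ne0$ choose $x$ with $h(x,v)\ne0$. $\square$

## 6. Disagreeing second fundamental forms produce shadow vectors

**Definition.** A point $q\in M$ is a **shadow point** of $f$ if there is $k\ne0$ in $V$ with $dH_w(k)=0$ for all $0\ne w\in df(T_qM)$. Such a $k$ is a *shadow vector*. It is not tangent, because $dH_k(k)=2H(k)>0$. If $B(v)=\pi_v(k)$ for all $v\ne0$, then $\varepsilon-k$ is a shadow vector, and this shear makes $B\equiv0$.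

*Examples.* In a Euclidean space every point is a shadow point, with the normal as shadow vector. The example of Section 4, $\Phi=|w|+bw_3$, is not a shadow point at the plane $w_3=0$. For $\Phi=|w|+bw_1$ with $0<|b|<1$ the same plane has the shadow vector $e_3$, as $dH_v(e_3)=\Phi(v)v_3/|v|=0$ there, although the norm induced on the plane, $|v|+bv_1$, is not even symmetric.

**Lemma 10.** Suppose $h_2$ is non-degenerate at $q$ and either (a) $\operatorname{disc}S_q>0$, or (b) $S_q$ has a double eigenvalue $s$ but is not scalar. Then $B_1(v)=\pi_v(k_1)$ and $B_2(v)=\pi_v(k_2)$ for some $k_1,k_2\in T_qM$. In particular $q$ is a shadow point of both $f_1$ and $f_2$.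

*Proof of (a).* The eigenvectors $e_1,e_2$ of $S$ for its two distinct real eigenvalues are $h_2$-orthogonal. In this basis $h_1=\mathrm{diag}(\lambda_1,\lambda_2)$ and $h_2=\mathrm{diag}(\mu_1,\mu_2)$, with $\mu_i\ne0$ and $\lambda_1\mu_2-\lambda_2\mu_1\ne0$, since $\lambda_i/\mu_i$ are the eigenvalues. Equation (2) with $x=e_1$ and $x=e_2$ reads
$$(\lambda_1B_1-\mu_1B_2)v_1=\pi_v(Q_{11}v_1+Q_{12}v_2),\qquad(\lambda_2B_1-\mu_2B_2)v_2=\pi_v(Q_{12}v_1+Q_{22}v_2).$$
Put $v=\pm e_2$ in the first and $v=\pm e_1$ in the second. The left sides vanish, so $\pi_v(Q_{12})=0$ on four distinct rays, and $Q_{12}=0$ by Lemma 5. Dividing by $v_1$ and $v_2$, and using continuity on the axes, $\lambda_1B_1-\mu_1B_2=\pi_v(Q_{11})$ and $\lambda_2B_1-\mu_2B_2=\pi_v(Q_{22})$. The determinant of this linear system is nonzero, so $B_1,B_2$ are of the form $\pi_v(k_1)$, $\pi_v(k_2)$.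

*Proof of (b).* Let $N=S-s$, so $N^2=0\ne N$, and let $e_2$ span $\ker N=\operatorname{im}N$. Writing $e_2=Nu$, we get $h_2(e_2,e_2)=h_2(N^2u,u)=0$. As $h_2$ is non-degenerate, some $e_1'$ has $h_2(e_1',e_2)=1$. With $e_1=e_1'-\frac12h_2(e_1',e_1')e_2$ also $h_2(e_1,e_1)=0$. Thus $h_2(x,v)=x_1v_2+x_2v_1$. With $Ne_1=\lambda e_2$, $\lambda\neq0$,
$$(h_1-sh_2)(x,v)=h_2(Nx,v)=\lambda x_1v_1 .$$
Put $B_2'=B_2-sB_1$. Then (2) with $x=e_1,e_2$ reads
$$\lambda B_1v_1-B_2'v_2=\pi_v(Q_{11}v_1+Q_{12}v_2),\qquad -B_2'v_1=\pi_v(Q_{12}v_1+Q_{22}v_2).$$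
Multiply by $v_1$ and $v_2$ and subtract: $\lambda B_1v_1^2=\pi_v(Q_{11})v_1^2-\pi_v(Q_{22})v_2^2$. At $v=e_2+\tau e_1$ this gives $\pi_v(Q_{22})=O(\tau^2)$, so $Q_{22}=0$ by Lemma 6. Therefore $\lambda B_1=\pi_v(Q_{11})$ and $B_2'=-\pi_v(Q_{12})$, first for $v_1\ne0$ and then everywhere by continuity. Finally $B_2=B_2'+sB_1$. $\square$

## 7. A Gauss equation without curvature

Once both $B_i$ are gone, the computation of Section 1 runs.

**Lemma 11.** Suppose $h_2$ is non-degenerate at $q$ and $\operatorname{disc}S_q>0$. Choose $\varepsilon_1,\varepsilon_2$, by Lemma 10 and shears, so that $B_1=B_2=0$ at $q$. Then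
$$C_1(v)\det h_1=C_2(v)\det h_2\quad\text{for all }v\ne0 .$$
In particular $\det S_q=C_2(v)/C_1(v)>0$.

*Proof.* With $B_1=B_2=0$, (2) reads $\pi_v(Q(x,v))=0$, so $Q=0$ by Lemma 8, and (3) holds with $B_1=0$. Shears do not change $h_1,h_2$, so we may use the diagonalizing basis of Lemma 10(a). The coefficients of $x_1^2$, $2x_1x_2$, $x_2^2$ in (3) are
$$(\lambda_1^2C_1-\mu_1^2C_2)v_1^2=\pi_v(r_0v_1+r_1v_2),$$
$$(\lambda_1\lambda_2C_1-\mu_1\mu_2C_2)v_1v_2=\pi_v(r_1v_1+r_2v_2),$$
$$(\lambda_2^2C_1-\mu_2^2C_2)v_2^2=\pi_v(r_2v_1+r_3v_2).$$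
The first at $v=\pm e_2$ and the second at $v=\pm e_1$ give $\pi_v(r_1)=0$ on four rays, so $r_1=0$ by Lemma 5. The second at $v=\pm e_2$ and the third at $v=\pm e_1$ give $r_2=0$ likewise. Now the second equation says $\lambda_1\lambda_2C_1=\mu_1\mu_2C_2$ for $v_1v_2\neq0$, hence for all $v\ne0$ by continuity. Its two sides are $C_1\det h_1$ and $C_2\det h_2$. $\square$

The factors $C_i$ depend on the shadow vectors. We shall use Lemma 11 at points converging to $p$, so we need to know that $C_i$ cannot degenerate.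

**Lemma 12.** Let $f:M\to(V,\Phi)$ be an isometric embedding and $\ell_q$ a smooth choice of conormals for $q$ near $p$. There are a neighborhood $U$ of $p$ and constants $0<c_-\le c_+<\infty$ with the following property. If $q\in U$ and $\varepsilon\in V$ satisfies $\ell_q(\varepsilon)=1$ and $dH_w(\varepsilon)=0$ for all $0\ne w\in df(T_qM)$, then $c_-\le d^2H_w(\varepsilon,\varepsilon)\le c_+$ for all these $w$.

*Proof.* Choose smooth $\varepsilon^0_q$ with $\ell_q(\varepsilon^0_q)=1$, and $U$ with compact closure in the domain of these choices. Then $\varepsilon=\varepsilon_q^0+k$ with $k\in df(T_qM)$. If $k\ne0$, use $w=k$ and put $e=k/\Phi(k)$: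
$$0=dH_k(\varepsilon^0_q)+dH_k(k)=\Phi(k)\,dH_{e}(\varepsilon^0_q)+\Phi(k)^2 .$$
So $\Phi(k)\le|dH_e(\varepsilon^0_q)|$, which is bounded because $\Phi(e)=1$ and $q\in U$. Hence $\varepsilon$ stays in a bounded set. Since $\ell_q(\varepsilon)=1$ with $\ell_q$ bounded, $\varepsilon$ also stays away from $0$. So $\varepsilon$ lies in a fixed compact set not containing $0$. As $d^2H_w$ is $0$-homogeneous in $w$, we may take $\Phi(w)=1$, and $d^2H_w(\varepsilon,\varepsilon)$ is continuous and positive on a compact set of pairs $(w,\varepsilon)$. $\square$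

## 8. Types can differ only if $S$ is nilpotent; the case $S\neq0$

We begin the proof of Theorem 1. Suppose the types at $p$ differ. Then at least one form is non-degenerate, say $h_2$ (the roles of $f_1,f_2$ are symmetric), and $S$ is defined at $p$ and near $p$.

**Step 1: reduction to nilpotent $S$.** If $\det S>0$, then $\det h_1$ and $\det h_2$ have equal signs and the types agree. So $\det S\le0$. If $\operatorname{disc}S>0$, Lemma 11 gives $\det S>0$, a contradiction. If $\operatorname{disc}S<0$, then $4\det S>(\operatorname{tr}S)^2\ge0$, a contradiction. So $\operatorname{disc}S=0$: there is a double eigenvalue $s$ with $s^2=\det S\le0$, whence $s=0$ and $S^2=0$. (Definite against indefinite has already been excluded: then $\det S<0$.)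

**Step 2: the case $S\ne0$, $S^2=0$.** The aim is to repeat the computation of Lemma 11 in the basis adapted to $S$. By Lemma 10(b) with $s=0$ there is a basis with
$$h_1(x,v)=\lambda x_1v_1,\quad\lambda\ne0,\qquad h_2(x,v)=x_1v_2+x_2v_1,$$
and by shears we may assume $B_1=B_2=0$. Then (2) and Lemma 8 give $Q=0$, and (3) holds with $B_1=0$. Since $h_2(x,v)^2=x_1^2v_2^2+2x_1x_2v_1v_2+x_2^2v_1^2$, its coefficients at $x_1^2$, $2x_1x_2$, $x_2^2$ are
$$\lambda^2C_1v_1^2=C_2v_2^2+\pi_v(r_0v_1+r_1v_2),$$
$$0=C_2v_1v_2+\pi_v(r_1v_1+r_2v_2),$$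
$$0=C_2v_1^2+\pi_v(r_2v_1+r_3v_2).$$
Multiply the second by $v_1$, the third by $v_2$, and subtract: $\pi_v(r_1v_1^2-r_3v_2^2)=0$. Lemma 7 gives $r_1=r_3=0$. The first equation at $v=e_2$ now says $0=C_2(e_2)$, which is positive. Contradiction.

## 9. The flat point $h_1=0$

There remains the case $S=0$, i.e. $h_1=0$ at $p$ while $h_2$ is non-degenerate. Now $B_1$ has dropped out of (2), so (2) says nothing about it, and at second order $f_1$ enters (3) through the product $B_1t_1$ of an unknown function and an unknown cubic form. What helps is to look at the neighbors of $p$, where the second fundamental form of $f_1$ is $t_1(x,\cdot,\cdot)$ to first order.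

**Step 3: normalize $f_2$.** By (2), $-B_2(v)h_2(x,v)=\pi_v(Q(x,v))$. Lemma 9 with $D=-B_2$ gives $B_2(v)=-\pi_v(\kappa)$. Shear $\varepsilon_2$ so that $B_2=0$. For the new $Q$, (2) reads $\pi_v(Q(x,v))=0$, so $Q=0$ by Lemma 8. With $t=t_1$, $B=B_1$, $C=C_2$, (3) becomes
$$B(v)\,t(x,x,v)=C(v)\,h_2(x,v)^2+\pi_v(R(x,x,v)).\tag{4}$$

**Step 4: restrict $t$ by looking at nearby points.** Near $p$ use the graph chart $x$ of $f_1$ and smooth conormals. At the point $x$, the functional $y+s\varepsilon_1\mapsto s-d(u_1)_x(y)$ vanishes on the tangent plane of $f_1$, so the second fundamental form of $f_1$ there is the Hessian of $u_1$ at $x$, which is $t(x,\cdot,\cdot)+O(|x|^2)$ because $h_1=0$. That of $f_2$ in the same chart is $h_2+O(|x|)$. Hence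
$$S_x=h_2^{-1}t(x,\cdot,\cdot)+O(|x|^2),\qquad \operatorname{disc}S_x=\operatorname{disc}\big(h_2^{-1}t(x,\cdot,\cdot)\big)+O(|x|^3).$$
*Claim:*
$$\operatorname{disc}\big(h_2^{-1}t(x,\cdot,\cdot)\big)\le0\quad\text{for all }x\in E.\tag{5}$$
Suppose it is positive for some $x_0$. Then $\operatorname{disc}S_{\sigma x_0}>0$ for all small $\sigma>0$, since the leading term is $\sigma^2$ times a positive number. By Lemma 11 at these points $\det S_{\sigma x_0}=C_2/C_1$, where each $C_i$ is computed with a shadow vector $\varepsilon_i$ normalized by the chosen conormal. By Lemma 12 for $f_1$ and $f_2$, this quotient is bounded below by a positive constant as $\sigma\to0$. But $S_{\sigma x_0}\to0$, so $\det S_{\sigma x_0}\to0$. Contradiction.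

**Step 5: $h_2$ definite is impossible.** Take $h_2=\pm(x_1v_1+x_2v_2)$. Then $h_2^{-1}t(x,\cdot,\cdot)$ is $\pm$ a symmetric matrix. For a symmetric matrix with entries $a,b,b,c$ the discriminant is $(a-c)^2+4b^2\ge0$, so (5) forces it to be scalar: $t(x,\cdot,\cdot)=\tau(x)\langle\cdot,\cdot\rangle$ with the standard inner product of the basis. Then $\tau(e_2)=t(e_2,e_1,e_1)=t(e_1,e_1,e_2)=\tau(e_1)\langle e_1,e_2\rangle=0$, and likewise $\tau(e_1)=0$. So $t=0$. Polarizing (4) in $x$,
$$-C(v)h_2(y,v)\,h_2(x,v)=\pi_v(R(x,y,v)).$$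
For fixed $y$ apply Lemma 9 with $D(v)=-C(v)h_2(y,v)$: there is $\kappa_y\in E$ with
$$R(x,y,v)=\kappa_yh_2(x,v),\qquad -C(v)h_2(y,v)=\pi_v(\kappa_y).$$
Symmetry of $R$ in $x,y$ gives $\kappa_yh_2(x,v)=\kappa_xh_2(y,v)$. For any $x\ne0$ take $y$ independent of $x$ and $v\ne0$ with $h_2(x,v)=0$; then $h_2(y,v)\neq0$ by non-degeneracy, so $\kappa_x=0$. Thus $C(v)h_2(y,v)=0$ for all $y$ and all $v\ne0$, contradicting $C>0$.

**Step 6: $h_2$ indefinite, the equations.** Take $h_2=x_1v_2+x_2v_1$ and let $t_0,t_1,t_2,t_3$ denote from now on the numbers $t_{111},t_{112},t_{122},t_{222}$. With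
$$a(x)=t(x,e_1,e_1)=t_0x_1+t_1x_2,\qquad b(x)=t(x,e_1,e_2),\qquad c(x)=t(x,e_2,e_2)=t_2x_1+t_3x_2$$
we have $h_2^{-1}t(x,\cdot,\cdot)=\begin{pmatrix}b&c\\a&b\end{pmatrix}$, whose discriminant is $4b^2-4(b^2-ac)=4ac$. So (5) says $a(x)c(x)\le0$ for all $x$. Two non-proportional linear forms have a product of both signs. Hence $a\equiv0$, or $c\equiv0$, or $c=-\kappa a$ with $\kappa>0$ and $a\not\equiv0$. The components of (4) are
$$B(t_0v_1+t_1v_2)=Cv_2^2+\pi_v(r_0v_1+r_1v_2),\tag{6}$$
$$B(t_1v_1+t_2v_2)=Cv_1v_2+\pi_v(r_1v_1+r_2v_2),\tag{7}$$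
$$B(t_2v_1+t_3v_2)=Cv_1^2+\pi_v(r_2v_1+r_3v_2).\tag{8}$$
The combinations $v_1(6)-v_2(7)$ and $v_1(7)-v_2(8)$ are free of $C$:
$$B(t_0v_1^2-t_2v_2^2)=\pi_v(r_0v_1^2-r_2v_2^2),\qquad B(t_1v_1^2-t_3v_2^2)=\pi_v(r_1v_1^2-r_3v_2^2).\tag{9}$$

**Step 7: $a\equiv0$ or $c\equiv0$ is impossible.** Exchanging $e_1$ and $e_2$ keeps $h_2$ and exchanges $a$ and $c$, so let $a\equiv0$, i.e. $t_0=t_1=0$. By (9),
$$\pi_v(r_0)v_1^2=v_2^2\big(\pi_v(r_2)-t_2B\big),\qquad \pi_v(r_1)v_1^2=v_2^2\big(\pi_v(r_3)-t_3B\big).$$
At $v=e_1+\tau e_2$ this gives $\pi_v(r_0)=O(\tau^2)$ and $\pi_v(r_1)=O(\tau^2)$, so $r_0=r_1=0$ by Lemma 6. Then (6) reads $0=Cv_2^2$, contradicting $C>0$ at $v=e_2$.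

**Step 8: $c=-\kappa a$ with $\kappa>0$, $a\not\equiv0$ is impossible.** Replacing $(e_1,e_2)$ by $(\sigma e_1,\sigma^{-1}e_2)$ keeps $h_2$ and changes $(t_0,t_1,t_2,t_3)$ to $(\sigma^3t_0,\sigma t_1,\sigma^{-1}t_2,\sigma^{-3}t_3)$, so it multiplies $\kappa$ by $\sigma^{-4}$. We may therefore take $\kappa=1$: $t_2=-t_0$, $t_3=-t_1$, $(t_0,t_1)\ne(0,0)$. With $|v|^2=v_1^2+v_2^2$, (9) becomes
$$Bt_0|v|^2=\pi_v(r_0v_1^2-r_2v_2^2),\qquad Bt_1|v|^2=\pi_v(r_1v_1^2-r_3v_2^2).$$
Multiply by $t_1$ and $t_0$ and subtract: $\pi_v\big((t_1r_0-t_0r_1)v_1^2-(t_1r_2-t_0r_3)v_2^2\big)=0$. By Lemma 7, $t_1r_0=t_0r_1$ and $t_1r_2=t_0r_3$. Since $(t_0,t_1)\ne(0,0)$, there are $n,m\in E$ with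
$$r_0=t_0n,\quad r_1=t_1n,\quad r_2=t_0m,\quad r_3=t_1m,$$
and then, dividing by a nonzero $t_j$, $B|v|^2=\pi_v(nv_1^2-mv_2^2)$. Put $\theta(v)=t_0v_1+t_1v_2$. Equation (6) says $\theta B=Cv_2^2+\theta\,\pi_v(n)$, so
$$Cv_2^2=\theta(v)\big(B-\pi_v(n)\big)=-\theta(v)\,\frac{v_2^2}{|v|^2}\,\pi_v(n+m).$$
Hence $C(v)=-\theta(v)\pi_v(n+m)/|v|^2$ for $v_2\ne0$, and for all $v\ne0$ by continuity. At a vector $v\ne0$ with $\theta(v)=0$ this gives $C(v)=0$, contradicting $C>0$.

All cases are contradictory, so the types at $p$ agree. Theorem 1 is proved. $\blacksquare$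

## 10. Open sets of shadow points are Riemannian

We turn to rigidity. One shadow point says little about the norm: in Section 6 the plane $w_3=0$ for $\Phi=|w|+bw_1$ carried a non-symmetric norm. An open set of shadow points is a different matter. The next statement is a local Blaschke-type lemma.

**Lemma 13.** If $f$ has non-degenerate second fundamental form at $q$ and all points near $q$ are shadow points of $f$, then $\varphi^2|_{T_qM}$ is a quadratic form. Hence $q\in\mathcal R$.

*Proof.* **Step 1: shadow vectors of all nearby planes.** Let $e_3$ be a shadow vector at $q$, identify $df(T_qM)=\mathbb R^2$ and $V=\mathbb R^2\oplus\mathbb Re_3$, and use the graph chart with $\varepsilon=e_3$. Here $L_0$, $\pi_v$, $C$ refer to the point $q$. For $a\in\mathbb R^2$ let $P_a$ be the plane of all $(x,a\cdot x)$. The tangent plane of $f$ at $x$ is $P_{\nabla u(x)}$. The Hessian of $u$ at $0$ is non-degenerate, so $x\mapsto\nabla u(x)$ is a local diffeomorphism. Hence every $P_a$ with small $a$ is tangent to $f$ at a point near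 $q$, and has a shadow vector.

**Step 2: they depend smoothly on $a$.** Choose $y_1,y_2\in\mathbb R^2$ with $\pi_{y_1},\pi_{y_2}$ independent. They exist, since otherwise some $n\ne0$ would satisfy $\pi_v(n)=0$ for all $v$, against Lemma 5. The functionals $\alpha_j(a)=dH_{(y_j,a\cdot y_j)}$, $j=1,2$, vanish on $e_3$ at $a=0$ and restrict there to $\pi_{y_1},\pi_{y_2}$ on $\mathbb R^2$. So for small $a$ their common kernel is a line spanned by $e_3-m(a)$ with $m(a)\in\mathbb R^2$ smooth (Cramer's rule) and $m(0)=0$. The shadow vector of $P_a$ lies in this kernel, so it is a multiple of $e_3-m(a)$, and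
$$dH_{(x,a\cdot x)}\big(e_3-m(a)\big)=0\quad\text{for all }x\ne0\text{ and small }a.$$

**Step 3: a differential equation for $L_0$.** Differentiate in $a_j$ at $a=0$. The base point moves with velocity $x_je_3$, so with $m_j=\partial_jm(0)$ we get $C(x)x_j=\pi_x(m_j)$. Let $G(x)=\nabla L_0(x)$. Then $C(x)x=\mathcal M\,G(x)$ with the constant $2\times2$ matrix $\mathcal M$ whose rows are $m_1,m_2$. Since $C>0$, the left sides span $\mathbb R^2$, so $\mathcal M$ is invertible, and $G=C\,Nx$ with $N=\mathcal M^{-1}$. By Euler, $2L_0=x\cdot G=C\,x^TNx$. So $x^TNx>0$ for $x\neq0$, and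
$$\nabla\log L_0=\frac{G}{L_0}=\frac{2Nx}{x^TNx}.$$

**Step 4: integrate.** Write $N=N_s+\omega J$ with $N_s$ symmetric and $J$ the rotation by $\pi/2$. As $x^TJx=0$, we have $x^TN_sx=x^TNx>0$, so $N_s$ is positive definite, and
$$d\log L_0=d\log(x^TN_sx)+2\omega\,\frac{(Jx)\cdot dx}{x^TN_sx}.$$
Integrate over the unit circle $x=(\cos\theta,\sin\theta)$, where $dx=Jx\,d\theta$ and $(Jx)\cdot dx=d\theta$. The exact terms contribute nothing, so
$$0=2\omega\int_0^{2\pi}\frac{d\theta}{x^TN_sx}.$$
The integrand is positive, so $\omega=0$. Hence $L_0$ is a constant multiple of $x^TN_sx$, a quadratic form.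

The hypotheses of the lemma also hold at all points near $q$, so $\varphi^2$ is quadratic on all nearby tangent planes, i.e. $q\in\mathcal R$. $\square$

**Corollary 14.** If $h_2$ is non-degenerate at $q$ and $\operatorname{disc}S_q>0$, then $q\in\mathcal R$.

*Proof.* Both conditions are open, so Lemma 10(a) applies at all points near $q$: they are shadow points of $f_2$. Apply Lemma 13 to $f_2$. $\square$

## 11. Proportional second fundamental forms give affine congruence

**Lemma 15.** Let $M$ be connected, let the second fundamental forms of $f_1,f_2$ be non-degenerate everywhere, and let $S_q$ be scalar for every $q\in M$. Then $f_2=A\circ f_1+c$ with $A:V_1\to V_2$ a linear isomorphism, $c\in V_2$, and $\Phi_2(Aw)=\Phi_1(w)$ for all $w$ tangent to $f_1(M)$.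

*Proof.* **Step 1: match the $2$-jets at each point.** At $q$ we have $h_1=\rho h_2$ with $\rho\ne0$. Then (2) reads $(\rho B_1-B_2)h_2(x,v)=\pi_v(Q(x,v))$, so $Q=\kappa h_2$ by Lemma 9. In the graph chart $x$ of $f_1$ at $q$, where $f_1=x+u_1(x)\varepsilon_1$ and $f_2=\tilde x+u_2(\tilde x)\varepsilon_2$ up to translations, the second derivatives at $q$ are
$$d^2f_1=h_1\varepsilon_1=\rho h_2\,\varepsilon_1,\qquad d^2f_2=df_2(Q)+h_2\varepsilon_2=h_2\,\big(\varepsilon_2+df_2(\kappa)\big).$$
So the linear isomorphism $A_q:V_1\to V_2$ defined by $A_q\,df_1=df_2$ on $T_qM$ and $A_q(\rho\varepsilon_1)=\varepsilon_2+df_2(\kappa)$ satisfies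
$$A_q\,\partial_jf_1=\partial_jf_2,\qquad A_q\,\partial_i\partial_jf_1=\partial_i\partial_jf_2 .\tag{10}$$
Given the first relation, the second does not depend on the chart, because a change of chart adds to the second derivatives of $f_1$ and $f_2$ the same combinations of first derivatives. Near any point, some entry $h_{ij}$ of the second fundamental form of $f_1$ in a fixed chart is nonzero. There $\partial_1f_1,\partial_2f_1,\partial_i\partial_jf_1$ form a smooth frame of $V_1$, and (10) prescribes its images. So $A_q$ is unique and depends smoothly on $q$.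

**Step 2: $A_q$ is constant.** In a fixed local chart, differentiate $A\,\partial_jf_1=\partial_jf_2$ in the direction $k$ and use (10): $(\partial_kA)\,\partial_jf_1=0$. So $\partial_kA=\eta_k\otimes\nu$, where $\nu$ is a smooth conormal of $f_1$ and $\eta_k$ takes values in $V_2$. Differentiate $(\partial_kA)\,\partial_jf_1=0$ in the direction $l$:
$$(\partial_l\partial_kA)\,\partial_jf_1=-(\partial_kA)\,\partial_l\partial_jf_1=-\eta_k\,h_{lj},\qquad h_{lj}=\nu(\partial_l\partial_jf_1).$$
The left side is symmetric in $k,l$, so $\eta_1h_{2j}=\eta_2h_{1j}$ for $j=1,2$. The rows of $(h_{ij})$ are linearly independent, so $\eta_1=\eta_2=0$. Thus $A$ is locally constant, hence constant on the connected $M$.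

**Step 3: conclude.** $d(f_2-Af_1)=0$, so $f_2=Af_1+c$. For $w\in TM$, $\Phi_2(A\,df_1(w))=\Phi_2(df_2(w))=\varphi(w)=\Phi_1(df_1(w))$. $\square$

## 12. Rigidity of nowhere-Riemannian surfaces

*Proof of Theorem 3.* By Theorem 1, $h_2$ is non-degenerate everywhere. Here $\mathcal R=\varnothing$, so $\operatorname{disc}S_q\le0$ for all $q$ by Corollary 14. Real eigenvalues mean $\operatorname{disc}S_q\ge0$. So $\operatorname{disc}S_q=0$, and $S_q$ has a double eigenvalue for every $q$. The set of $q$ with $S_q$ not scalar is open. On it Lemma 10(b) applies, so all its points are shadow points of $f_2$, and by Lemma 13 they lie in $\mathcal R=\varnothing$. So $S_q$ is scalar everywhere, and Lemma 15 applies. $\blacksquare$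

*Proof of Theorem 2.* By Theorem 1, $h_2$ is definite everywhere. An operator self-adjoint with respect to a definite form has real eigenvalues, so Theorem 3 applies. $\blacksquare$

**Remark (the converse).** If $f_2=Af_1+c$ with $A$ a linear isomorphism and $\Phi_2\circ A=\Phi_1$ on vectors tangent to $f_1(M)$, then $\Phi_2(df_2(w))=\Phi_1(df_1(w))$, so $f_1$ and $f_2$ induce the same metric. Thus Theorem 2 describes all isometric embeddings of a connected nowhere-Riemannian $M$ that admits one with definite second fundamental form. Without the nowhere-Riemannian hypothesis (but with $f_1$ still definite), Theorem 2 applies on each component of $M\setminus\overline{\mathcal R}$, since an open subset on which $\varphi$ is Riemannian is contained in $\mathcal R$.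

**Remark (complex eigenvalues).** Theorem 1 needs no assumption on the eigenvalues of $S$, because $\operatorname{disc}S<0$ implies $\det S>0$. For Theorem 3, the arguments here do not decide whether the real-eigenvalue hypothesis can be dropped for saddle surfaces.
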